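# Intersecting many sets of a supercompact measure: the Galvin property at $2^\kappa$

## 1. The sets $\{x:\alpha\in x\}$, and sets coded by functions $\kappa\to\lambda$

Fix cardinals $\kappa<\lambda$ with $\kappa$ regular uncountable, and let $P_\kappa(\lambda)=\{x\subseteq\lambda:|x|<\kappa\}$. For $\alpha<\lambda$ let
$$A_\alpha=\{x\in P_\kappa(\lambda):\alpha\in x\}.$$
Choose an index set $I\subseteq\lambda$ and intersect: $\bigcap_{\alpha\in I}A_\alpha=\{x:I\subseteq x\}$. If $|I|<\kappa$, this is a rich set; for instance $I$ itself belongs to it. If $|I|\ge\kappa$, it is empty, because a set of size $<\kappa$ cannot contain $I$. So here are $\lambda$ sets such that any fewer than $\kappa$ of them meet richly, while any $\kappa$ of them have empty intersection.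

Now let the sets be large in the sense of an ultrafilter.

**Definition (fine, normal).** An ultrafilter $U$ on $P_\kappa(\lambda)$ is *fine* if $\{x:\alpha\in x\}\in U$ for every $\alpha<\lambda$. It is *normal* if it is $\kappa$-complete and every function $f$ with $f(x)\in x$ for $U$-almost all $x$ is constant on a set in $U$.

A normal fine ultrafilter on $P_\kappa(\lambda)$ exists iff $\kappa$ is $\lambda$-supercompact. If $U$ is one, all the sets $A_\alpha$ above are in $U$. So $\lambda$ many sets in $U$ need not contain $\kappa$ many whose intersection is in $U$. What if we are given more than $\lambda$ sets?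

**Definition (Galvin property).** For a filter $F$ on a set $X$ and cardinals $\mu\le\nu$, $\mathrm{Gal}(F,\mu,\nu)$ holds iff whenever $\langle A_i:i<\nu\rangle$ is a sequence of sets in $F$, there is $I\in[\nu]^\mu$ with $\bigcap_{i\in I}A_i\in F$.

The example says that $\mathrm{Gal}(U,\kappa,\lambda)$ fails. If $I$ works for a sequence, every subset of $I$ works for its own size, because the intersection only grows. So $\mathrm{Gal}(F,\mu,\nu)$ implies $\mathrm{Gal}(F,\mu',\nu)$ for $\mu'\le\mu$.

To get more than $\lambda$ sets in $U$ that can be handled by hand, code them by functions. For $b:\kappa\to\lambda$ put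
$$A_b=\{x\in P_\kappa(\lambda): b(\xi)\in x\text{ for all }\xi\in x\cap\kappa\}.$$
If $b$ is constant with value $\alpha$, then $A_b$ is $\{x:\alpha\in x\}$ together with the $x$ that are disjoint from $\kappa$, so this extends the first example. We first record what normality gives.

**Fact (diagonal intersections).** Let $U$ be a normal fine ultrafilter on $P_\kappa(\lambda)$. If $D_\xi\in U$ for $\xi<\kappa$, then $\{x: x\in D_\xi\text{ for all }\xi\in x\cap\kappa\}\in U$.

*Proof.* Otherwise, for $U$-almost all $x$ we can choose $f(x)\in x\cap\kappa$ with $x\notin D_{f(x)}$. By normality $f$ has a constant value $\xi$ on a set in $U$, so $x\notin D_\xi$ for $U$-almost all $x$, contradicting $D_\xi\in U$. $\square$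

**Lemma 1.** Let $U$ be a normal fine ultrafilter on $P_\kappa(\lambda)$ and let $b_i:\kappa\to\lambda$ for $i\in I$. Then $\bigcap_{i\in I}A_{b_i}\in U$ if and only if $|\{b_i(\xi):i\in I\}|<\kappa$ for every $\xi<\kappa$. In particular each single $A_b$ is in $U$.

*Proof.* Let $B_\xi=\{b_i(\xi):i\in I\}$. The intersection is $\{x:B_\xi\subseteq x\text{ for all }\xi\in x\cap\kappa\}$. If every $|B_\xi|<\kappa$, then $D_\xi=\{x:B_\xi\subseteq x\}$ is an intersection of fewer than $\kappa$ sets $\{x:\beta\in x\}$, hence in $U$, and the Fact applies. If $|B_\xi|\ge\kappa$ for some $\xi$, no $x$ in the intersection contains $\xi$, so the intersection misses $\{x:\xi\in x\}\in U$. $\square$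

For these sets the Galvin property is thus a question about functions: among many functions $\kappa\to\lambda$, how large a subfamily takes fewer than $\kappa$ values at every coordinate?

## 2. Cardinal arithmetic at $\lambda$, and the blocks $X_\xi$

Let $(\ast)$ be the hypothesis: $\kappa<\lambda$ are cardinals, $\kappa$ is regular uncountable, $\mathrm{cf}(\lambda)=\kappa$, $2^{<\lambda}=\lambda$, and $U$ is a normal fine ultrafilter on $P_\kappa(\lambda)$. For example, if $\kappa$ is supercompact, then $\lambda=\beth_{\kappa+\kappa}$ is a strong limit of cofinality $\kappa$, so it satisfies $(\ast)$ with any normal fine $U$.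

The next lemma tells us that sequences of length $2^\lambda$ are sequences of length $\lambda^+$. It uses two classical theorems. Solovay (*Strongly compact cardinals and the GCH*, 1974): if $\kappa$ is $\rho$-supercompact and $\rho\ge\kappa$ is regular, then $\rho^{<\kappa}=\rho$. Silver: if $\lambda$ is singular of uncountable cofinality and $2^\nu=\nu^+$ for all $\nu$ in a closed unbounded set of cardinals below $\lambda$, then $2^\lambda=\lambda^+$.

**Lemma 2.** Under $(\ast)$: $\lambda$ is a strong limit, $\lambda^{<\kappa}=\lambda$, and $2^\lambda=\lambda^+$.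

*Proof.* If $2^\nu\ge\lambda$ for some $\nu<\lambda$, then $2^\nu=\lambda$ since $2^{<\lambda}=\lambda$. With $\nu'=\max(\nu,\kappa)<\lambda$ we also have $2^{\nu'}=\lambda$, and König's theorem gives $\mathrm{cf}(\lambda)>\nu'\ge\kappa$, a contradiction. So $\lambda$ is a strong limit.

Since $\mathrm{cf}(\lambda)=\kappa$, every function from an ordinal $\alpha<\kappa$ to $\lambda$ is bounded. For each $\beta<\lambda$ there are fewer than $\lambda$ functions $\alpha\to\beta$, because $\lambda$ is a strong limit. Hence $\lambda^{<\kappa}=\lambda$.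

For $\rho\in[\kappa,\lambda]$ the projection of $U$ under $x\mapsto x\cap\rho$ is a normal fine ultrafilter on $P_\kappa(\rho)$. Fineness and $\kappa$-completeness are clear; and if $f(y)\in y$ for almost all $y$, apply normality of $U$ to $x\mapsto f(x\cap\rho)\in x$. So $\kappa$ is $\rho$-supercompact, and by Solovay $\rho^{<\kappa}=\rho$ for regular $\rho\in[\kappa,\lambda]$. Let $\nu\in(\kappa,\lambda)$ be a strong limit with $\mathrm{cf}(\nu)<\kappa$. Then
$$2^\nu=\nu^{\mathrm{cf}(\nu)}\le(\nu^+)^{<\kappa}=\nu^+ .$$
Choose $\langle\lambda_\xi:\xi<\kappa\rangle$ increasing, continuous and cofinal in $\lambda$ with $\lambda_0>\kappa$ and $\lambda_{\xi+1}\ge2^{\lambda_\xi}$. For limit $\xi<\kappa$ the cardinal $\lambda_\xi$ is a strong limit of cofinality $\mathrm{cf}(\xi)<\kappa$, so $2^{\lambda_\xi}=\lambda_\xi^+$. These $\lambda_\xi$ form a closed unbounded set in $\lambda$, and Silver's theorem gives $2^\lambda=\lambda^+$. $\square$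

We also need a decomposition of almost all of $P_\kappa(\lambda)$ into $\kappa$ small pieces. Fix cardinals $\langle\lambda_\xi:\xi<\kappa\rangle$ increasing and cofinal in $\lambda$, with $\lambda_0\ge\kappa$, and let
$$X_\xi=\{x\in P_\kappa(\lambda):x\cap\kappa=\xi,\ x\subseteq\lambda_\xi\}\qquad(\xi<\kappa).$$
These blocks are pairwise disjoint, and $|X_\xi|\le2^{\lambda_\xi}$.

**Lemma 3.** Under $(\ast)$, $\bigcup_{\xi<\kappa}X_\xi\in U$.

*Proof.* Suppose $x\cap\kappa$ is not an ordinal for $U$-almost all $x$. Choose $f(x)\in x\cap\kappa$ with $f(x)\not\subseteq x$; it is constantly some $\xi<\kappa$ on a set in $U$. But $\{x:\xi\subseteq x\}\in U$ by fineness and $\kappa$-completeness, a contradiction. So $x\cap\kappa$ is almost always an ordinal, and it is $<\kappa$ since $|x|<\kappa$. Suppose $x\not\subseteq\lambda_{x\cap\kappa}$ for almost all $x$. Choose $f(x)\in x\setminus\lambda_{x\cap\kappa}$, constantly $\beta$ on a set in $U$, and pick $\xi$ with $\beta<\lambda_\xi$. For almost all $x$ we have $\xi\in x$, so $x\cap\kappa>\xi$ and $\lambda_{x\cap\kappa}>\beta$,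 a contradiction. $\square$

## 3. From $\lambda^+$ sets: $\kappa$ of them always, $(2^\kappa)^+$ of them not always

Assume $(\ast)$. Two facts are known: $\mathrm{Gal}(U,\kappa,\lambda^+)$ holds, and $\mathrm{Gal}(U,(2^\kappa)^+,2^\lambda)$ fails. We prove both, because the points where the arguments stop lead to the problem.

**Proposition 4.** Under $(\ast)$, $\mathrm{Gal}(U,\kappa,\lambda^+)$ holds.

*Proof.* Let $\langle A_\alpha:\alpha<\lambda^+\rangle$ be in $U$. For $\alpha<\lambda^+$ and $\xi<\kappa$ let $H_{\alpha,\xi}$ be the set of $\beta<\lambda^+$ with $A_\beta\cap X_\eta=A_\alpha\cap X_\eta$ for all $\eta\le\xi$. We claim that some $\alpha$ has $|H_{\alpha,\xi}|=\lambda^+$ for all $\xi<\kappa$. If not, each $\alpha$ has some $\xi_\alpha$ with $|H_{\alpha,\xi_\alpha}|\le\lambda$. For fixed $\xi$ the set $\bigcup_{\eta\le\xi}X_\eta$ has at most $2^{\lambda_\xi}$ elements, so there are at most $2^{2^{\lambda_\xi}}<\lambda$ sets of the form $H_{\alpha,\xi}$. So $\lambda^+$ would be covered by at most $\lambda$ sets of size $\le\lambda$, which is impossible.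

Fix such an $\alpha$ and choose distinct $\beta_\xi\in H_{\alpha,\xi}$ for $\xi<\kappa$. By the Fact and Lemma 3, the set
$$\Delta=\Bigl\{x\in A_\alpha\cap\bigcup_{\eta<\kappa}X_\eta:\ x\in A_{\beta_\xi}\text{ for all }\xi\in x\cap\kappa\Bigr\}$$
is in $U$. Let $x\in\Delta\cap X_\eta$, so $x\cap\kappa=\eta$. If $\xi<\eta$, then $\xi\in x$, so $x\in A_{\beta_\xi}$. If $\xi\ge\eta$, then $A_{\beta_\xi}\cap X_\eta=A_\alpha\cap X_\eta\ni x$. So $\Delta\subseteq\bigcap_{\xi<\kappa}A_{\beta_\xi}$. $\square$

It is natural to try to continue to $\kappa^+$ sets. The construction stops at step $\kappa$: the next index $\beta_\kappa$ would have to satisfy $A_{\beta_\kappa}\cap X_\eta=A_\alpha\cap X_\eta$ for all $\eta<\kappa$, and nothing provides such an index different from $\alpha$.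

**Proposition 5.** Under $(\ast)$, $\mathrm{Gal}(U,(2^\kappa)^+,2^\lambda)$ fails.

*Proof.* By Lemma 2 we need $\lambda^+$ sets. For $\alpha<\lambda^+$ fix an injection $h_\alpha:\alpha\to\lambda$. For $\beta<\alpha$ let $d(\beta,\alpha)$ be the least $\xi$ with $h_\alpha(\beta)<\lambda_\xi$. Then $|\{\beta<\alpha:d(\beta,\alpha)\le\xi\}|\le\lambda_\xi$. By recursion on $\alpha$ let
$$b_\alpha(\xi)=\sup\{b_\beta(\xi)+1:\beta<\alpha,\ d(\beta,\alpha)\le\xi\}<\lambda_\xi^+<\lambda .$$
So $b_\beta(\xi)<b_\alpha(\xi)$ whenever $d(\beta,\alpha)\le\xi$. Let $|I|=(2^\kappa)^+$. By the Erdős–Rado theorem $(2^\kappa)^+\to(\kappa^+)^2_\kappa$ there are $I_0\subseteq I$ of size $\kappa^+$ and $\xi<\kappa$ with $d(\beta,\alpha)=\xi$ for all $\beta<\alpha$ in $I_0$. The values $b_\alpha(\xi)$, $\alpha\in I_0$, are distinct, so $\bigcap_{\alpha\in I}A_{b_\alpha}\notin U$ by Lemma 1. $\square$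

This argument stops exactly below $(2^\kappa)^+$. On the set ${}^\kappa2$, of size $2^\kappa$, color a pair $\{f,g\}$ by the least $\xi$ with $f(\xi)\ne g(\xi)$. Among three functions with values in $\{0,1\}$, two agree at any given $\xi$, so not even a triple is homogeneous. Erdős–Rado gives nothing for $2^\kappa$ indices.

The problem, from Tom Benhamou and Ben-Zion Weltsch, "Supercompact Measures and the Galvin Property", arXiv:2510.07669 (2025), asks about this last cardinal. Under $(\ast)$, must $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ hold? Must it fail? Precisely, determine which is the case: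

- (a) ZFC proves that for all $\kappa,\lambda,U$ satisfying $(\ast)$, $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds;
- (b) ZFC proves that for all $\kappa,\lambda,U$ satisfying $(\ast)$, $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ fails;
- (c) neither: relative to the consistency of suitable large cardinals, there is a model of ZFC with some $\kappa,\lambda,U$ satisfying $(\ast)$ for which it holds, and there is one for which it fails.

The answer is (c), by the following two theorems.

**Theorem A (ZFC).** Suppose $\kappa,\lambda,U$ satisfy $(\ast)$ in $W$. There is a poset $\mathbb D$ that adds no $\lambda$-sequences of elements of $W$ and preserves $\lambda^+$, such that in $W^{\mathbb D}$ the same $\kappa,\lambda,U$ satisfy $(\ast)$ and $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails. Hence $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ fails there.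

**Theorem B.** If "there are two supercompact cardinals" is consistent, then so is: there are $\kappa,\lambda,U$ satisfying $(\ast)$, with $2^\kappa=\kappa^+$, such that $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds. (In the model this happens for one $\kappa$ and a proper class of $\lambda$.)

Theorem B refutes (b). Theorem A, applied to any model of $(\ast)$, such as $\kappa$ supercompact and $\lambda=\beth_{\kappa+\kappa}$, or the model of Theorem B, refutes (a).

## 4. Coherent colorings make $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fail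

In Proposition 5 we looked for a homogeneous set of the coloring $d$ and used a partition theorem. We now ask $d$ to satisfy two triangle inequalities. Then one ordinal above $I$ supplies homogeneity by itself, and $\kappa^+$ indices are enough. Work in $W$, and keep the cardinals $\langle\lambda_\xi:\xi<\kappa\rangle$, increasing and cofinal in $\lambda$ with $\lambda_0\ge\kappa$.

**Definition (coherent coloring).** A function $d:[\delta]^2\to\kappa$, written $d(\beta,\alpha)$ for $\beta<\alpha$, is *coherent* if

- (C1) $|\{\beta<\alpha:d(\beta,\alpha)\le\xi\}|\le\lambda_\xi$ for all $\alpha<\delta$ and $\xi<\kappa$;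
- (C2) $d(\beta,\gamma)\le\max(d(\beta,\alpha),d(\alpha,\gamma))$ for $\beta<\alpha<\gamma<\delta$;
- (C3) $d(\beta,\alpha)\le\max(d(\beta,\gamma),d(\alpha,\gamma))$ for $\beta<\alpha<\gamma<\delta$.

Put $d(\beta,\beta)=0$; then (C2) and (C3) hold for $\beta\le\alpha\le\gamma$, trivially in the new cases.

For an example, let $r(\eta)=\min\{\xi<\kappa:\eta<\lambda_\xi\}$ for $\eta<\lambda$, and let $d(\beta,\alpha)=r(\beta)$ for $\beta<\alpha<\lambda$. The set in (C1) is contained in $\lambda_\xi$, and both inequalities hold because their left side $r(\beta)$ also appears on the right. So this $d$ is coherent on $\lambda$. We shall need one on $\lambda^+$.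

**Lemma 6.** If $\kappa,\lambda,U$ satisfy $(\ast)$ and there is a coherent $d:[\lambda^+]^2\to\kappa$, then $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails.

*Proof.* **Step 1: functions that increase wherever $d$ is small.** Let $a_{\alpha,\xi}=\{\beta<\alpha:d(\beta,\alpha)\le\xi\}$ and let $b_\alpha(\xi)$ be the order type of $a_{\alpha,\xi}$. By (C1), $b_\alpha(\xi)<\lambda_\xi^+<\lambda$. Suppose $\beta<\alpha$ and $d(\beta,\alpha)\le\xi$. Then $a_{\beta,\xi}=a_{\alpha,\xi}\cap\beta$. Indeed, let $\gamma<\beta$. If $d(\gamma,\beta)\le\xi$, then (C2) gives $d(\gamma,\alpha)\le\max(d(\gamma,\beta),d(\beta,\alpha))\le\xi$. If $d(\gamma,\alpha)\le\xi$, then (C3) gives $d(\gamma,\beta)\le\max(d(\gamma,\alpha),d(\beta,\alpha))\le\xi$. Since also $\beta\in a_{\alpha,\xi}$, we get $b_\beta(\xi)<b_\alpha(\xi)$.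

**Step 2: no $\kappa^+$ of the sets $A_{b_\alpha}$ meet in a set of $U$.** By Lemma 1, $A_{b_\alpha}\in U$ for $\alpha<\lambda^+=2^\lambda$. Let $I\subseteq\lambda^+$ have size $\kappa^+$. Shrinking $I$ (which only enlarges the intersection) we may assume its order type is $\kappa^+$. As $\kappa^+<\lambda^+$ and $\lambda^+$ is regular, there is $\delta<\lambda^+$ with $I\subseteq\delta$. Since $I=\bigcup_{\xi<\kappa}\{\alpha\in I:d(\alpha,\delta)\le\xi\}$, there is $\xi<\kappa$ such that $I_\xi=\{\alpha\in I:d(\alpha,\delta)\le\xi\}$ has size $\kappa^+$. For $\beta<\alpha$ in $I_\xi$, (C3) with $\gamma=\delta$ gives $d(\beta,\alpha)\le\xi$, so $b_\beta(\xi)<b_\alpha(\xi)$ by Step 1. Hence $|\{b_\alpha(\xi):\alpha\in I\}|\ge\kappa^+$, and $\bigcap_{\alpha\in I}A_{b_\alpha}\notin U$ by Lemma 1. $\square$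

The pigeonhole step needs $|I|>\kappa$. For $|I|=\kappa$ it cannot work, by Proposition 4.

## 5. Forcing a coherent coloring of $[\lambda^+]^2$

Let $\mathbb D$ be the set of coherent $p:[\delta_p+1]^2\to\kappa$ with $\delta_p<\lambda^+$, ordered by extension: $p\le q$ iff $p\supseteq q$. Every condition has a last point $\delta_p$. The union of a decreasing sequence of conditions of limit length has no last point. To add one we must define $d(\cdot,\delta)$ on everything below and keep (C1)–(C3), and for an arbitrary sequence the definition of $\mathbb D$ supplies no such function. So we plan ahead: along the last points of the conditions we copy the coloring $r$ of the example.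

**Lemma 7.** In $\mathbb D$, the intersection of $\lambda$ many dense open sets is dense; and $\{p:\delta_p\ge\beta\}$ is dense for each $\beta<\lambda^+$.

*Proof.* The function $r$ is nondecreasing, and $r(\eta)\le\xi$ iff $\eta<\lambda_\xi$. Given $p$ and dense open $D_\eta$ ($\eta<\lambda$), we build a decreasing $\langle p_\eta:\eta\le\lambda\rangle$ with $p_0=p$, $p_{\eta+1}\in D_\eta$, and $\delta_\eta:=\delta_{p_\eta}$ strictly increasing. Write $d$ for the union of the functions so far. We keep
$$d(\delta_{\eta'},\delta_\eta)=r(\eta')\qquad\text{for }\eta'<\eta.\tag{1}$$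

**Step 1: a candidate for the distance to a new top point.** Suppose $\delta_\eta$ is given for $\eta<\zeta$, some $\zeta\le\lambda$. For $\beta$ below or equal to some $\delta_\eta$, let $\eta(\beta)$ be the least $\eta$ with $\beta\le\delta_\eta$, and let
$$e(\beta)=\max\bigl(d(\beta,\delta_{\eta(\beta)}),\,r(\eta(\beta))\bigr).$$
We go first to the nearest spine point above $\beta$, and then along the spine. The properties we need are these.

(e1) If $\beta\le\delta_\eta$, then $d(\beta,\delta_\eta)\le e(\beta)\le\max(d(\beta,\delta_\eta),r(\eta))$. This is clear if $\eta(\beta)=\eta$. Otherwise $\eta(\beta)<\eta$ and $\beta\le\delta_{\eta(\beta)}<\delta_\eta$. By (C2) and (1), $d(\beta,\delta_\eta)\le\max(d(\beta,\delta_{\eta(\beta)}),r(\eta(\beta)))=e(\beta)$. By (C3) and (1), $d(\beta,\delta_{\eta(\beta)})\le\max(d(\beta,\delta_\eta),r(\eta(\beta)))$; since $r(\eta(\beta))\le r(\eta)$, the second inequality follows.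

(e2) For $\beta<\alpha$: $e(\beta)\le\max(d(\beta,\alpha),e(\alpha))$. Let $\eta=\eta(\alpha)$, so $\beta<\alpha\le\delta_\eta$. By (e1) and (C2),
$$e(\beta)\le\max(d(\beta,\delta_\eta),r(\eta))\le\max(d(\beta,\alpha),d(\alpha,\delta_\eta),r(\eta))=\max(d(\beta,\alpha),e(\alpha)).$$

(e3) For $\beta<\alpha$: $d(\beta,\alpha)\le\max(e(\beta),e(\alpha))$. With $\eta=\eta(\alpha)$, (C3) gives $d(\beta,\alpha)\le\max(d(\beta,\delta_\eta),d(\alpha,\delta_\eta))$, and (e1) bounds the two terms by $e(\beta)$ and $e(\alpha)$.

(e4) $|\{\beta:e(\beta)\le\xi\}|\le\lambda_\xi$. If $e(\beta)\le\xi$ and $\eta=\eta(\beta)$, then $r(\eta)\le\xi$, that is, $\eta<\lambda_\xi$, and $d(\beta,\delta_\eta)\le\xi$. So the set is contained in the union, over $\eta<\lambda_\xi$ with $\eta<\zeta$, of the sets $\{\beta<\delta_\eta:d(\beta,\delta_\eta)\le\xi\}\cup\{\delta_\eta\}$, each of size at most $\lambda_\xi$ by (C1).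

(e5) $e(\delta_\eta)=r(\eta)$, because $\eta(\delta_\eta)=\eta$ and $d(\delta_\eta,\delta_\eta)=0$.

**Step 2: limit stages.** For limit $\zeta\le\lambda$ let $\delta_\zeta=\sup_{\eta<\zeta}\delta_\eta<\lambda^+$ and $d(\beta,\delta_\zeta)=e(\beta)$ for $\beta<\delta_\zeta$. Points and triples below $\delta_\zeta$ are handled by some $p_\eta$. For the top point, (C1) is (e4), (C2) is (e2), (C3) is (e3), and (1) is (e5). So $p_\zeta\in\mathbb D$ and it extends all earlier $p_\eta$.

**Step 3: successor stages.** We must enter $D_\eta$ and then restore (1). Given $p_\eta$, pick $q\le p_\eta$ in $D_\eta$, now with $d$ extended by $q$. Let $\delta'=\delta_q+1$ and $m=\max(d(\delta_\eta,\delta_q),r(\eta))$. Let $e$ be computed from the $\delta_{\eta'}$, $\eta'\le\eta$, and put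
$$d(\beta,\delta')=\begin{cases}e(\beta)&\text{if }\beta\le\delta_\eta,\\ \max(d(\beta,\delta_q),m)&\text{if }\delta_\eta<\beta\le\delta_q.\end{cases}$$
(C1) for $\delta'$ follows from (e4) for the first line and from (C1) for $\delta_q$, together with the point $\delta_q$ itself, for the second. For (C2) and (C3) with $\gamma=\delta'$ there are three cases.

If $\beta<\alpha\le\delta_\eta$, they are (e2) and (e3).

If $\delta_\eta<\beta<\alpha\le\delta_q$: from $d(\beta,\delta_q)\le\max(d(\beta,\alpha),d(\alpha,\delta_q))$ we get (C2) after taking the maximum with $m$; and $d(\beta,\alpha)\le\max(d(\beta,\delta_q),d(\alpha,\delta_q))$ gives (C3).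

If $\beta\le\delta_\eta<\alpha\le\delta_q$, note that $d(\alpha,\delta')$ is at least each of $d(\alpha,\delta_q)$, $d(\delta_\eta,\delta_q)$ and $r(\eta)$. For (C2), chain together
$$\begin{aligned}e(\beta)&\le\max(d(\beta,\delta_\eta),r(\eta)),\\ d(\beta,\delta_\eta)&\le\max(d(\beta,\delta_q),d(\delta_\eta,\delta_q)),\\ d(\beta,\delta_q)&\le\max(d(\beta,\alpha),d(\alpha,\delta_q)),\end{aligned}$$
which are (e1), (C3) and (C2). Together they give $e(\beta)\le\max(d(\beta,\alpha),d(\alpha,\delta'))$. For (C3), $d(\beta,\alpha)\le\max(d(\beta,\delta_q),d(\alpha,\delta_q))$, and $d(\beta,\delta_q)\le\max(d(\beta,\delta_\eta),d(\delta_\eta,\delta_q))\le\max(e(\beta),m)$ by (C2) and (e1); since $m\le d(\alpha,\delta')$, we get $d(\beta,\alpha)\le\max(d(\beta,\delta'),d(\alpha,\delta'))$.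

So the extended function is a condition $p_{\eta+1}\le q$ with $\delta_{\eta+1}=\delta'>\delta_\eta$. It lies in $D_\eta$, which is open, and (1) is (e5). At the end $p_\lambda\le p$ lies in every $D_\eta$.

**Step 4: conditions can be made long.** We show by induction on $\beta$ that $\{p:\delta_p\ge\beta\}$ is dense; it is clearly open. For $\beta=0$ there is nothing to do. For $\beta+1$, start with $q$ such that $\delta_q\ge\beta$; if $\delta_q=\beta$, add the point $\delta_q+1$ with $d(\alpha,\delta_q+1)=d(\alpha,\delta_q)$ for $\alpha\le\delta_q$. (C1) holds with the one extra point $\delta_q$, and (C2), (C3) for the new point are those for $\delta_q$. (This is Step 3 with $\eta=0$ and $p_0=q$, since $r(0)=0$.) For limit $\beta<\lambda^+$ choose $\beta_\eta<\beta$ ($\eta<\lambda$), repetitions allowed, with supremum $\beta$; apply the first claim to the sets $\{p:\delta_p\ge\beta_\eta\}$. $\square$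

**Proof of Theorem A.** Let $\dot f$ be a $\mathbb D$-name for a function from $\lambda$ to $W$. The conditions deciding $\dot f(\eta)$ form a dense open set for each $\eta<\lambda$, so by Lemma 7 densely many conditions decide all of $\dot f$. Hence $\mathbb D$ adds no new $\lambda$-sequences of elements of $W$. So all cardinals up to and including $\lambda^+$, the set $P(\lambda)$, and $\mathrm{cf}(\lambda)=\kappa$ are preserved, as is $2^{<\lambda}=\lambda$. By Lemma 2, $|P_\kappa(\lambda)|=\lambda^{<\kappa}=\lambda$. So there are no new elements of $P_\kappa(\lambda)$, no new subsets of it, no new functions from it to $\lambda$, and no new sequences of length $<\kappa$ of members of $U$. Hence $U$ is still a normal fine ultrafilter, and $(\ast)$ holds for $\kappa,\lambda,U$. By the second part of Lemma 7 the union of the generic filter is a function $d:[\lambda^+]^2\to\kappa$. It is coherent, because each instance of (C1)–(C3) takes place inside one condition. Lemma 6 in the extension shows that $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails. As $2^\kappa\ge\kappa^+$,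 $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ fails too. $\square$

## 6. Slaloms and the value $j(\varphi)(\kappa)$

We turn to Theorem B. Suppose we have $\nu$ sets $A_i\in U$, $i<\nu$, and on each block they have few traces: for each $\xi$ there is a list $\langle E_\xi(\eta):\eta<\tau\rangle$ of subsets of $X_\xi$ with $A_i\cap X_\xi=E_\xi(c_i(\xi))$, where $c_i:\kappa\to\tau$. A *slalom* is a function $\varphi$ on $\kappa$ whose values are subsets of $\tau$; it *captures* $c_i$ if $c_i(\xi)\in\varphi(\xi)$ for all large $\xi<\kappa$. Given a slalom capturing many $c_i$, intersect on block $X_\xi$ all $E_\xi(\eta)$ with $\eta\in\varphi(\xi)$. The result is contained in $A_i$, up to an initial segment of blocks. When is it in the ultrafilter? The answer is clearest in terms of embeddings.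

**Lemma 8.** Let $\kappa$ be regular uncountable, $\mathrm{cf}(\lambda)=\kappa<\lambda$, and let $\langle\lambda_\xi:\xi<\kappa\rangle$ be increasing and cofinal in $\lambda$, with blocks $X_\xi$ as above. Let $j:W\to M$ be an elementary embedding of the universe into a transitive class, with critical point $\kappa$, $j(\kappa)>\lambda$ and $j''\lambda\in M$. Put $U=\{A\subseteq P_\kappa(\lambda):j''\lambda\in j(A)\}$. Then:

(i) $U$ is a normal fine ultrafilter on $P_\kappa(\lambda)$.

(ii) $j''\lambda\in j(\langle X_\xi:\xi<\kappa\rangle)(\kappa)$.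

(iii) Let $\nu>\kappa$ be regular, $A_i\in U$ and $c_i:\kappa\to\tau$ for $i<\nu$, and let $E_\xi(\eta)\subseteq X_\xi$ for $\xi<\kappa$, $\eta<\tau$, with
$$A_i\cap X_\xi=E_\xi(c_i(\xi))\qquad(i<\nu,\ \xi<\kappa).\tag{2}$$
Suppose $\varphi:\kappa\to P(\tau)$ captures every $c_i$ and
$$j(\varphi)(\kappa)\subseteq\{j(c_i)(\kappa):i<\nu\}.\tag{3}$$
Then there is $Y\in[\nu]^\nu$ with $\bigcap_{i\in Y}A_i\in U$.

*Proof.* (i) The collapse of $j''\lambda$ is $\lambda<j(\kappa)$, so $j''\lambda\in j(P_\kappa(\lambda))$ and $U$ is an ultrafilter. If $\langle B_k:k<\rho\rangle$ is a sequence in $U$ with $\rho<\kappa$, then $j(\bigcap_kB_k)=\bigcap_{k<\rho}j(B_k)\ni j''\lambda$, so $U$ is $\kappa$-complete. It is fine since $j(\alpha)\in j''\lambda$ for $\alpha<\lambda$. If $f(x)\in x$ for $U$-almost all $x$, then $j(f)(j''\lambda)\in j''\lambda$, say $j(f)(j''\lambda)=j(\alpha)$; so $f(x)=\alpha$ for $U$-almost all $x$.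

(ii) If $j(\alpha)<j(\kappa)$, then $\alpha<\kappa$ and $j(\alpha)=\alpha$; so $j''\lambda\cap j(\kappa)=\kappa$. And $j(\langle\lambda_\xi\rangle)(\kappa)\ge\sup_{\xi<\kappa}j(\lambda_\xi)=\sup j''\lambda$, while $j''\lambda$ has no largest element. So $j''\lambda\subseteq j(\langle\lambda_\xi\rangle)(\kappa)$, and $j''\lambda$ satisfies the definition of the $\kappa$-th block in $M$.

(iii) For each $i$ choose $\gamma_i<\kappa$ with $c_i(\xi)\in\varphi(\xi)$ for all $\xi\in[\gamma_i,\kappa)$. As $\nu>\kappa$ is regular, there are $\gamma<\kappa$ and $Y\in[\nu]^\nu$ with $\gamma_i=\gamma$ for $i\in Y$. Let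
$$Z=\bigcup_{\gamma\le\xi<\kappa}\{x\in X_\xi:\ x\in E_\xi(\eta)\text{ for all }\eta\in\varphi(\xi)\}.$$
Let $i\in Y$ and $x\in Z\cap X_\xi$. Then $c_i(\xi)\in\varphi(\xi)$, so $x\in E_\xi(c_i(\xi))\subseteq A_i$. Thus $Z\subseteq\bigcap_{i\in Y}A_i$.

We show $j''\lambda\in j(Z)$. By (ii), $j''\lambda$ is in the $\kappa$-th block, and $\kappa\ge\gamma=j(\gamma)$. So it suffices that $j''\lambda\in j(E)_\kappa(\eta)$ for all $\eta\in j(\varphi)(\kappa)$. By (3) such an $\eta$ is $j(c_i)(\kappa)$ for some $i<\nu$, perhaps not in $Y$. Apply $j$ to (2) for this fixed $i$: $j(E)_\kappa(j(c_i)(\kappa))=j(A_i)\cap j(\langle X_\xi\rangle)(\kappa)$. This contains $j''\lambda$ by $A_i\in U$ and (ii). So $Z\in U$. $\square$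

Three cases show what (3) demands. For only $\kappa$ functions, $\varphi(\xi)=\{c_i(\xi):i<\xi\}$ captures all of them, and $j(\varphi)(\kappa)=\{j(\langle c_k:k<\kappa\rangle)(i)(\kappa):i<\kappa\}=\{j(c_i)(\kappa):i<\kappa\}$, since $j(i)=i$ for $i<\kappa$. So (3) is automatic there. For $\nu>\kappa$ functions the obvious slalom is $\varphi(\xi)=\{c_i(\xi):i<\nu\}$. It captures everything, but $j(\varphi)(\kappa)$ consists of all values at $\kappa$ of the members of $j(\langle c_i\rangle)$ with index below $j(\nu)$, and for indices outside $j''\nu$ we know nothing about the corresponding sets.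

The third case is a slalom $\varphi:\kappa\to[\tau]^{<\kappa}$ added by forcing. Capturing gives the inclusion $\{j(c_i)(\kappa):i<\nu\}\subseteq j(\varphi)(\kappa)$: for $\xi\ge j(\gamma_i)=\gamma_i$, elementarity gives $j(c_i)(\xi)\in j(\varphi)(\xi)$. What is needed is the opposite inclusion (3), and for a $U$ fixed in advance nothing controls the additional elements of $j(\varphi)(\kappa)$. The way around this is to choose $U$ after the generic slaloms: we alter the generic filter on the side of the ultrapower at the single position $\kappa$ until (3) holds, lift the embedding again, and derive $U$ from the lifted embedding.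

Three tasks remain: make $\tau$ small in the presence of $\lambda^+$ sets; add the slaloms; carry out the alteration.

## 7. Reflecting $\lambda^+$ functions to few values

**Ground model.** Call a poset $<\kappa$-directed closed if directed subsets of size $<\kappa$ have lower bounds. Start with supercompact cardinals $\kappa<\mu$ and apply Laver's preparation (Laver 1978), a poset of size $\kappa$. In the resulting model $V$, $\kappa$ is supercompact and remains so after any $<\kappa$-directed closed forcing. By Lévy–Solovay, $\mu$ is still supercompact in $V$.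

Fix an ordinal $\theta\ge\mu$. Let $\lambda_\xi=\beth_{\theta+\xi}$ for $\xi<\kappa$ and $\lambda=\beth_{\theta+\kappa}$. Then $\langle\lambda_\xi\rangle$ is increasing, continuous and cofinal in $\lambda$, $\lambda_0\ge\mu$, $\lambda$ is a strong limit, $\mathrm{cf}(\lambda)=\kappa$, and $2^\lambda=\lambda^+$ by Lemma 2. The next lemma uses the second supercompact cardinal: from $\lambda^+$ functions it extracts $\tau^+$ functions with at most $\tau$ values per coordinate, for a $\tau$ below $\mu$.

**Lemma 9 (in $V$).** There is a strong limit cardinal $\tau\in(\kappa,\mu)$ with $\mathrm{cf}(\tau)=\kappa$ and $2^\tau=\tau^+$ such that: for every family $\langle g_\alpha:\alpha<\lambda^+\rangle$ in $\prod_{\xi<\kappa}\lambda_{\xi+2}$ there is $I\subseteq\lambda^+$ with $|I|=\tau^+$ and $|\{g_\alpha(\xi):\alpha\in I\}|\le\tau$ for all $\xi<\kappa$.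

*Proof.* Let $C$ be the set of strong limit $\tau\in(\kappa,\mu)$ with $\mathrm{cf}(\tau)=\kappa$ and $2^\tau=\tau^+$. Suppose the lemma fails, and for each $\tau\in C$ choose a counterexample $\langle g^\tau_\alpha:\alpha<\lambda^+\rangle$.

**Step 1: combine the counterexamples.** Let $\hat g_\alpha(\xi)=\langle g^\tau_\alpha(\xi):\tau\in C\rangle\in{}^C\lambda_{\xi+2}$. For every $\tau\in C$ there is no $J\subseteq\lambda^+$ of size $\tau^+$ with $|\{\hat g_\alpha(\xi)(\tau):\alpha\in J\}|\le\tau$ for all $\xi<\kappa$.

**Step 2: $\lambda$ becomes a legitimate value of $\tau$.** Let $i:V\to M$ have critical point $\mu$, $i(\mu)>\lambda^+$ and $M^{\lambda^+}\subseteq M$. Then $P(\lambda)\subseteq M$ and $(\lambda^+)^M=\lambda^+$. An enumeration of $P(\lambda)$ in type $\lambda^+$ is in $M$, so $M\models2^\lambda=\lambda^+$. Likewise $\lambda$ is a strong limit of cofinality $\kappa$ in $M$. As $i(\kappa)=\kappa<\lambda<i(\mu)$, we get $\lambda\in i(C)$. (If $C$ is empty, so is $i(C)$, and this is already a contradiction.)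

**Step 3: the contradiction.** Write $i(\langle\hat g_\alpha:\alpha<\lambda^+\rangle)=\langle\hat g^*_\beta:\beta<i(\lambda^+)\rangle$. By elementarity applied to Step 1, in $M$ there is no $J\subseteq i(\lambda^+)$ of size $\lambda^+$ with $|\{\hat g^*_\beta(\xi)(\lambda):\beta\in J\}|\le\lambda$ for all $\xi<\kappa$. But $J=i''\lambda^+$ is in $M$ and has size $\lambda^+$ there. For $\xi<\kappa$ we have $i(\xi)=\xi$, so $\hat g^*_{i(\alpha)}(\xi)=i(\hat g_\alpha(\xi))$, and
$$\{\hat g^*_{i(\alpha)}(\xi)(\lambda):\alpha<\lambda^+\}=\{i(\hat g_\alpha(\xi))(\lambda):\alpha<\lambda^+\}.$$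
An element of this set is determined by $\hat g_\alpha(\xi)\in{}^C\lambda_{\xi+2}$, so there are at most $\lambda_{\xi+2}^{\mu}<\lambda$ of them. This is a set of ordinals with an enumeration of length $<\lambda$, and the enumeration is in $M$. So $J$ contradicts the elementarity statement. $\square$

Fix such a $\tau$. As in the proof of Lemma 2, $\tau^{<\kappa}=\tau$; and $\tau^\kappa\le2^\tau=\tau^+$.

## 8. Generic slaloms, and $2^\kappa=\kappa^+=\tau^+$

We need a slalom for each sequence $\langle c_i:i<\tau^+\rangle$ of functions $\kappa\to\tau$ that may arise, and these sequences will be in $V$. A single slalom for all ground model functions would not serve: then $j(\varphi)(\kappa)$ would contain values $j(c)(\kappa)$ for functions $c$ unrelated to the given sets, against (3). There are $2^{\tau^+}$ sequences in $V$. We first collapse this number to $\tau^+$, so that only $\tau^+$ slaloms are added and $2^\kappa$ ends up as small as $\tau^+$.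

**The collapse.** Let $\mathbb H=\mathrm{Coll}(\tau^+,2^{\tau^+})$, the partial functions of size $\le\tau$ from $\tau^+$ to $2^{\tau^+}$; let $H$ be $V$-generic and $V'=V[H]$. The union of a directed set of at most $\tau$ conditions is a condition. So $\mathbb H$ is $<\kappa$-directed closed and adds no $\tau$-sequences of elements of $V$. In $V'$, therefore, $\tau^+$ is preserved, $\tau^{<\kappa}=\tau$, $2^\tau=\tau^+$, and $\mathrm{cf}(\tau)=\kappa$ is regular. Let $\mathcal C=\bigl(({}^\kappa\tau)^{\tau^+}\bigr)^V$. In $V$, $|\mathcal C|=2^{\tau^+}$, so in $V'$ we can enumerate $\mathcal C=\{c^\varepsilon:\varepsilon<\tau^+\}$, where $c^\varepsilon=\langle c^\varepsilon_i:i<\tau^+\rangle$ and $c^\varepsilon_i:\kappa\to\tau$.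

**The slalom forcing.** In $V'$ let $\mathbb Q$ consist of the functions $p$ with $\mathrm{dom}(p)\in[\tau^+]^{<\kappa}$ and $p(\varepsilon)=(s^p_\varepsilon,F^p_\varepsilon)$, where the stem $s^p_\varepsilon$ is a function from an ordinal $<\kappa$ to $[\tau]^{<\kappa}$, and the promise $F^p_\varepsilon$ is in $[\tau^+]^{<\kappa}$. Put $q\le p$ iff $\mathrm{dom}(q)\supseteq\mathrm{dom}(p)$ and for all $\varepsilon\in\mathrm{dom}(p)$: $s^q_\varepsilon\supseteq s^p_\varepsilon$, $F^q_\varepsilon\supseteq F^p_\varepsilon$, and
$$c^\varepsilon_i(\xi)\in s^q_\varepsilon(\xi)\quad\text{for all }i\in F^p_\varepsilon\text{ and }\xi\in\mathrm{dom}(s^q_\varepsilon)\setminus\mathrm{dom}(s^p_\varepsilon).$$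
This is transitive: if $r\le q\le p$, a position $\xi$ new from $p$ to $r$ is either already in $\mathrm{dom}(s^q_\varepsilon)$, where $q\le p$ applies, or new from $q$ to $r$, where $r\le q$ and $F^q_\varepsilon\supseteq F^p_\varepsilon$ apply.

**Lemma 10 (in $V'$).** $\mathbb Q$ is $<\kappa$-directed closed, has the $\tau^+$-chain condition, and has size $\tau^+$. Stems can be extended to any length $<\kappa$, simultaneously on fewer than $\kappa$ coordinates.

*Proof.* *Closure.* Given a directed set of fewer than $\kappa$ conditions, take coordinatewise unions of stems and of promises. Stems on the same coordinate are compatible, and by regularity of $\kappa$ all sizes and lengths remain $<\kappa$. To see that this is a lower bound, let $p$ be in the set and let $\xi$ be in the union stem at $\varepsilon$ but not in $\mathrm{dom}(s^p_\varepsilon)$, say $\xi\in\mathrm{dom}(s^{p'}_\varepsilon)$. A common extension $r$ of $p,p'$ in the set has $\xi$ as a new position over $p$, so $c^\varepsilon_i(\xi)\in s^r_\varepsilon(\xi)$ for $i\in F^p_\varepsilon$, and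 $s^r_\varepsilon(\xi)$ is the value of the union.

*Chain condition.* Given $\tau^+$ conditions, $\tau^{<\kappa}=\tau$ and the $\Delta$-system lemma yield $\tau^+$ of them whose domains form a $\Delta$-system with root $R$. There are $(\tau^{<\kappa})^{<\kappa}=\tau$ possible stems and, since $|R|<\kappa$, only $\tau$ systems of stems on $R$. So two of the conditions have the same stems on $R$. Their union, with promises united on $R$, extends both, because no position is new.

*Size.* Since $\tau^+$ is regular, functions from ordinals below $\kappa$ to $\tau^+$ are bounded, so $(\tau^+)^{<\kappa}=\tau^+\cdot\tau^{<\kappa}=\tau^+$ and $|\mathbb Q|=\tau^+$.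

*Stems.* New coordinates may be added as $(\emptyset,\emptyset)$. Extend a stem at a new position $\xi$ by $s(\xi)=\{c^\varepsilon_i(\xi):i\in F^p_\varepsilon\}\in[\tau]^{<\kappa}$. $\square$

**The extension.** Let $K$ be $V'$-generic for $\mathbb Q$, $G=H*K$, and $P=\mathbb H*\dot{\mathbb Q}$. Since $V_\mu\models\mathrm{ZFC}$ and $\tau<\mu$, we may carry out the definition inside $V_\mu$, using as second coordinates all names of rank below a sufficiently large $\chi<\mu$ that are forced to be in $\dot{\mathbb Q}$. So $P\in V_\mu$ and $|P|<\mu$. And $P$ is $<\kappa$-directed closed: given a directed set of pairs $(h_a,\dot q_a)$ of size $<\kappa$, a lower bound $h$ of the $h_a$ forces the $\dot q_a$ to form a directed set, so there is a name $\dot q$ forced by $h$ to be a lower bound of them, and $(h,\dot q)$ is as required.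

Let $\varphi_\varepsilon=\bigcup\{s^p_\varepsilon:p\in K,\ \varepsilon\in\mathrm{dom}(p)\}$. By Lemma 10, $\varphi_\varepsilon:\kappa\to[\tau]^{<\kappa}$ is total.

**Lemma 11.** In $V[G]=V'[K]$:

(i) $\kappa$ is supercompact, there are no new sequences of length $<\kappa$ of elements of $V$, $P_\kappa(\lambda)$ is computed as in $V$, $\lambda$ is a strong limit with $\mathrm{cf}(\lambda)=\kappa$, $\lambda^+$ is preserved, and $2^\lambda=\lambda^+$.

(ii) $|\tau|=\kappa$, and $2^\kappa=\tau^+=\kappa^+$, where $\tau^+$ is computed in $V$.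

(iii) For all $\varepsilon,i<\tau^+$ there is $\gamma<\kappa$ such that $c^\varepsilon_i(\xi)\in\varphi_\varepsilon(\xi)$ for all $\xi\in[\gamma,\kappa)$.

*Proof.* (i) $P$ is $<\kappa$-directed closed, so $\kappa$ remains supercompact by the choice of $V$, and no short sequences are added. Since $|P|<\mu\le\lambda_0<\lambda$, cardinals above $|P|$ are preserved and $\lambda$ remains a strong limit; its cofinality is still the regular cardinal $\kappa$. So $(\ast)$ holds with some ultrafilter, and Lemma 2 gives $2^\lambda=\lambda^+$.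

(ii) $\tau^+$ is preserved by $\mathbb H$, and by $\mathbb Q$ because of its chain condition. In $V'$, $\mathbb Q$ has size $\tau^+$ and its antichains have size $\le\tau$, so there are at most $((\tau^+)^\tau)^\kappa=\tau^+$ nice names for subsets of $\kappa$ (note $(\tau^+)^\tau=(2^\tau)^\tau=\tau^+$). Hence $2^\kappa\le\tau^+$ in $V[G]$.

Let $t:\tau\to\tau$, in $V'$, take each value unboundedly often. Given $\eta<\tau$ and $p$, which we may assume has $0\in\mathrm{dom}(p)$, let $\xi=\mathrm{dom}(s^p_0)$. Since $|F^p_0|<\kappa=\mathrm{cf}(\tau)$, there is $\rho<\tau$ above all $c^0_i(\xi)$, $i\in F^p_0$, with $t(\rho)=\eta$. Extend $s^p_0$ at $\xi$ by $\{c^0_i(\xi):i\in F^p_0\}\cup\{\rho\}$. This is an extension of $p$, and it forces $t(\max\varphi_0(\xi))=\eta$. By density, the map $\xi\mapsto t(\max\varphi_0(\xi))$, defined where the maximum exists, sends a subset of $\kappa$ onto $\tau$. So $|\tau|=\kappa$, hence $\tau^+=\kappa^+$, and $\kappa^+\le2^\kappa\le\tau^+=\kappa^+$.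

(iii) By genericity there is $p\in K$ with $\varepsilon\in\mathrm{dom}(p)$ and $i\in F^p_\varepsilon$. Let $\gamma=\mathrm{dom}(s^p_\varepsilon)$. For $\xi\in[\gamma,\kappa)$ take $q\le p$ in $K$ with $\xi\in\mathrm{dom}(s^q_\varepsilon)$. Then $c^\varepsilon_i(\xi)\in s^q_\varepsilon(\xi)=\varphi_\varepsilon(\xi)$. $\square$

## 9. Changing the generic filter at position $\kappa$

We now construct $U$. The aim is an embedding $j^+$ of $V[G]$ with
$$j^+(\varphi_\varepsilon)(\kappa)=\{j^+(c^\varepsilon_i)(\kappa):i<\tau^+\}\quad\text{for all }\varepsilon<\tau^+.$$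

**Step 1: an ultrapower that remembers $V'$ and $K$.** In $V[G]$ let $U^*$ be a normal fine ultrafilter on $P_\kappa(\lambda)$, and let
$$j:(V'[K],V',K)\to(M^*,M_0,K^*)$$
be its ultrapower embedding with $V'$ and $K$ as extra predicates. Łoś's theorem applies to them, because $V'[K]$ satisfies ZFC with a predicate for $V'$. The textbook facts about such ultrapowers are: $\mathrm{crit}(j)=\kappa$, $j(\kappa)>\lambda$, and $M^*$ is closed under $\lambda$-sequences from $V[G]$; in particular $j''\lambda\in M^*$. By elementarity, $j\restriction V':V'\to M_0$ is elementary, $K^*=j(K)$ is $M_0$-generic for $j(\mathbb Q)$, and $M^*=M_0[K^*]$. Moreover, every sequence of ordinals in $M^*$ of length $<j(\kappa)$ lies in $M_0$, because $\mathbb Q$ adds no sequences of length $<\kappa$ of ordinals.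

**Step 2: the desired values are available in $M_0$.** For $\varepsilon<\tau^+$ let
$$\Phi_\varepsilon=\{j(c^\varepsilon_i)(\kappa):i<\tau^+\}\subseteq j(\tau).$$
Since $\tau^+<\lambda<j(\kappa)$, the sequences $\langle j(\varepsilon):\varepsilon<\tau^+\rangle$ and $\langle j(c^\varepsilon_i)(\kappa):\varepsilon,i<\tau^+\rangle$ of ordinals are in $M^*$, hence in $M_0$. So $\langle\Phi_\varepsilon:\varepsilon<\tau^+\rangle\in M_0$, and $\Phi_\varepsilon\in([j(\tau)]^{<j(\kappa)})^{M_0}$: it is a possible value of a stem in $j(\mathbb Q)$.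

**Step 3: a condition that reaches past $\kappa$.** In $M_0$, conditions of $j(\mathbb Q)$ have fewer than $j(\kappa)$ coordinates, and $j''\tau^+\in M_0$ has size $\tau^+<j(\kappa)$. By Lemma 10, applied in $M_0$, every condition extends to one that has all coordinates in $j''\tau^+$ with stems there longer than $\kappa$. By genericity there is $p_0\in K^*$ with $j''\tau^+\subseteq\mathrm{dom}(p_0)$ and $\kappa\in\mathrm{dom}(s^{p_0}_{j(\varepsilon)})$ for all $\varepsilon<\tau^+$.

**Step 4: the alteration.** For $p\le p_0$ let $\pi(p)$ be $p$ with the value $s^p_{j(\varepsilon)}(\kappa)=s^{p_0}_{j(\varepsilon)}(\kappa)$ replaced by $\Phi_\varepsilon$, for every $\varepsilon<\tau^+$. By Step 2, $\pi\in M_0$ and $\pi(p)\in j(\mathbb Q)$. We claim that $\pi$ is an order isomorphism from $\{p:p\le p_0\}$ onto $\{p:p\le\pi(p_0)\}$. For $p,q\le p_0$, the domains, stem lengths and promises are not changed by $\pi$. At position $\kappa$ on a coordinate $j(\varepsilon)$, the two stems agree before the change and agree after it. The clause about new positions never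 concerns $\kappa$ on these coordinates, because $\kappa$ is already in the stem domains of all conditions considered. So $q\le p$ iff $\pi(q)\le\pi(p)$. Given $r\le\pi(p_0)$, put the values of $p_0$ back at position $\kappa$; the result is a condition below $p_0$ that $\pi$ sends to $r$.

Let $K^{**}$ be the upward closure of $\{\pi(q):q\in K^*,\ q\le p_0\}$. It is a filter. If $D\in M_0$ is dense open in $j(\mathbb Q)$, then $\{q\le p_0:\pi(q)\in D\}$ is in $M_0$ and dense below $p_0$, so $K^*$ meets it and $K^{**}$ meets $D$. Hence $K^{**}$ is $M_0$-generic. If $r\in K^{**}$ and $r\le\pi(p_0)$, then $r=\pi(r')$ with $r'\le p_0$ and $\pi(r')\ge\pi(q)$ for some $q\in K^*$, so $r'\ge q$ and $r'\in K^*$. Thus $K^*$ can be recovered from $K^{**}$ by $\pi^{-1}$, and $M_0[K^{**}]=M_0[K^*]=M^*$.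

**Step 5: $j''K\subseteq K^{**}$.** This is what allows us to lift $j\restriction V'$ again. Let $p\in K$. Then $j(p)\in K^*$; pick $q\in K^*$ with $q\le p_0$ and $q\le j(p)$. We show $\pi(q)\le j(p)$. Since $|\mathrm{dom}(p)|<\kappa$, the elements of $\mathrm{dom}(j(p))$ are the $j(\varepsilon)$ with $\varepsilon\in\mathrm{dom}(p)$. For such $\varepsilon$ the stem $s^{j(p)}_{j(\varepsilon)}=j(s^p_\varepsilon)$ has as its domain an ordinal $<\kappa$, and $F^{j(p)}_{j(\varepsilon)}=j''F^p_\varepsilon$ because $|F^p_\varepsilon|<\kappa$. All requirements not concerning position $\kappa$ hold because $q\le j(p)$. Position $\kappa$ is new over $j(p)$, and there we need, for each $i\in F^p_\varepsilon$, that the function in $j(\langle c^{\varepsilon'}_{i'}\rangle)$ with indices $j(\varepsilon),j(i)$, which is $j(c^\varepsilon_i)$, has its value at $\kappa$ in $\Phi_\varepsilon$. This is true by the definition of $\Phi_\varepsilon$. So $j(p)\in K^{**}$.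

**Step 6: the lift.** By Step 5, $j\restriction V'$ lifts to an elementary
$$j^+:V'[K]\to M_0[K^{**}]=M^*,\qquad j^+(\dot x^K)=j(\dot x)^{K^{**}}.$$
(If a formula holds of $\dot x^K$, some $p\in K$ forces it, and $j(p)\in K^{**}$ forces the image statement; this gives both well-definedness and elementarity.) We have $j^+\restriction V'=j\restriction V'$ and $j^+(K)=K^{**}$. Since $\pi(p_0)\in K^{**}$,
$$j^+(\varphi_\varepsilon)(\kappa)=\Phi_\varepsilon=\{j(c^\varepsilon_i)(\kappa):i<\tau^+\}\qquad(\varepsilon<\tau^+).\tag{4}$$

The alteration cannot be skipped in general. Step 5 uses only that the new value at $\kappa$ contains $\Phi_\varepsilon$. So putting $\Phi_\varepsilon\cup\{\rho\}$ there, with $\rho\in j(\tau)\setminus\Phi_\varepsilon$, would also give a lift, and for that lift the inclusion (3) fails.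

**Step 7: the ultrafilter.** In $V[G]$ define
$$U=\{A\subseteq P_\kappa(\lambda):j''\lambda\in j^+(A)\}.$$
On ordinals $j^+$ agrees with $j$, so $\mathrm{crit}(j^+)=\kappa$, $j^+(\kappa)>\lambda$ and $j^{+}{}''\lambda=j''\lambda\in M^*$. Thus $j^+$ satisfies the hypotheses of Lemma 8. By Lemma 8(i) and Lemma 11(i), $(\ast)$ holds for $\kappa,\lambda,U$ in $V[G]$.

## 10. $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds in $V[G]$

Let $\langle A_\alpha:\alpha<\lambda^+\rangle$ be sets in $U$, in $V[G]$; recall $\lambda^+=2^\lambda$. The blocks $X_\xi$ are in $V$ and are the same in $V[G]$, since $P_\kappa(\lambda)$ has not changed.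

**Step 1: pass to names, of which there are few on each block.** Fix a $P$-name for the sequence, forced to be a $\lambda^+$-sequence of subsets of $P_\kappa(\lambda)$. In $V$ choose nice $P$-names $\sigma_{\alpha,\xi}$ for subsets of $X_\xi$ with $\Vdash\dot A_\alpha\cap X_\xi=\sigma_{\alpha,\xi}$. A nice name is a function from $X_\xi$ to antichains of $P$. As $|X_\xi|\le2^{\lambda_\xi}$ and $2^{|P|}<\mu\le\lambda_0$, there are at most $2^{2^{\lambda_\xi}}=\lambda_{\xi+2}$ nice names for subsets of $X_\xi$. Coding them by ordinals below $\lambda_{\xi+2}$, we may regard $g_\alpha(\xi)=\sigma_{\alpha,\xi}$ as a family to which Lemma 9 applies in $V$.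

**Step 2: extract a sequence from $\mathcal C$.** By Lemma 9 there are in $V$ distinct $\alpha_i<\lambda^+$ ($i<\tau^+$) and, for $\xi<\kappa$, enumerations $\langle e_\xi(\eta):\eta<\tau\rangle$, repetitions allowed, of $\{\sigma_{\alpha_i,\xi}:i<\tau^+\}$. Let $c_i(\xi)=\min\{\eta:e_\xi(\eta)=\sigma_{\alpha_i,\xi}\}$. Then $\langle c_i:i<\tau^+\rangle\in\mathcal C$, so it is $c^\varepsilon$ for some $\varepsilon<\tau^+$.

**Step 3: apply the slalom $\varphi_\varepsilon$.** In $V[G]$ put $E_\xi(\eta)=e_\xi(\eta)^G\subseteq X_\xi$. Then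
$$A_{\alpha_i}\cap X_\xi=E_\xi(c^\varepsilon_i(\xi))\qquad(i<\tau^+,\ \xi<\kappa),$$
which is (2) for the sets $A_{\alpha_i}$. The slalom $\varphi_\varepsilon$ captures every $c^\varepsilon_i$ by Lemma 11(iii). Since $j^+(c^\varepsilon_i)=j(c^\varepsilon_i)$, (4) gives (3) for $j^+$ and $\varphi_\varepsilon$, with $\nu=\tau^+$, which is regular and $>\kappa$. Lemma 8(iii) yields $Y\subseteq\tau^+$ with $|Y|=\tau^+$ and $\bigcap_{i\in Y}A_{\alpha_i}\in U$. The set $\{\alpha_i:i\in Y\}$ has size $\tau^+=\kappa^+=2^\kappa$ by Lemma 11(ii). So $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds in $V[G]$.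

**Step 4: a proper class of $\lambda$.** For each ordinal $\theta\ge\mu$ let $\tau(\theta)<\mu$ be the least $\tau$ as in Lemma 9. One value $\tau$ is taken for a proper class of $\theta$. The poset $P$ depends only on $\tau$. So in the single model $V[G]$ the argument, with $j$ and $U$ chosen separately for each $\lambda$, applies to $\lambda=\beth^V_{\theta+\kappa}$ for a proper class of $\theta$. This proves Theorem B. Together with Theorem A it establishes (c). $\blacksquare$

## 11. The cardinal $\mathfrak g(U)$

Under $(\ast)$ let $\mathfrak g(U)$ be the least $\nu$ for which $\mathrm{Gal}(U,\nu,2^\lambda)$ fails. Since $2^\lambda=\lambda^+$, Propositions 4 and 5 say $\kappa^+\le\mathfrak g(U)\le(2^\kappa)^+$.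

**Theorem C.**

1. Both bounds are sharp. Over any model of $(\ast)$, $\mathbb D$ preserves $(\ast)$ for the same $\kappa,\lambda,U$ and forces $\mathfrak g(U)=\kappa^+$, without changing $P(\lambda)$ (in particular without changing $2^\kappa$). Relative to two supercompacts, $\mathfrak g(U)=(2^\kappa)^+=\kappa^{++}$ is consistent.
2. (Relative to two supercompacts.) There are a model $W$ and $U\in W$ satisfying $(\ast)$ such that $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds in $W$, while in a forcing extension $W[D]$ with no new $\lambda$-sequences of elements of $W$ the same $U$ satisfies $(\ast)$ and even $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails.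
3. (ZFC necessary condition.) If $(\ast)$ and $\mathrm{Gal}(U,\nu,2^\lambda)$ hold, then for every family $\langle b_\alpha:\alpha<\lambda^+\rangle$ of functions $\kappa\to\lambda$ there is $I\in[\lambda^+]^\nu$ with $|\{b_\alpha(\xi):\alpha\in I\}|<\kappa$ for every $\xi<\kappa$. In particular, if $\nu\ge\kappa^+$, there is no coherent $d:[\lambda^+]^2\to\kappa$.

*Proof.* (1) By Theorem A and its proof, $\mathbb D$ preserves $(\ast)$ and $P(\lambda)$ and forces $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ to fail; with the lower bound, $\mathfrak g(U)=\kappa^+$ in the extension. In the model $V[G]$ of Theorem B, $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds, so with the upper bound $\mathfrak g(U)=(2^\kappa)^+$, which is $\kappa^{++}$ since $2^\kappa=\kappa^+$ there.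

(2) Take $W=V[G]$ and apply Theorem A to it.

(3) The sets $A_{b_\alpha}$ are in $U$ by Lemma 1. So there is $I\in[\lambda^+]^\nu$ with $\bigcap_{\alpha\in I}A_{b_\alpha}\in U$, and the other direction of Lemma 1 gives $|\{b_\alpha(\xi):\alpha\in I\}|<\kappa$ for every $\xi<\kappa$. If $\nu\ge\kappa^+$, then $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ holds, so Lemma 6 excludes a coherent $d$. $\square$

In the positive model $2^\kappa=\kappa^+$. No claim is made here about whether $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ can hold when $2^\kappa>\kappa^+$; deciding between (a), (b) and (c) does not need it.
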